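# Mixing the functions $\zeta(s)/(s-\rho)^k$ with their dual vectors

## 1. Exchanging finitely many vectors for their duals

Let $\zeta$ be the Riemann zeta function. For a non-trivial zero $\rho$, let $m_\rho$ be its multiplicity, and for $1\le k\le m_\rho$ put
$$x_{\rho,k}(s)=\frac{\zeta(s)}{(s-\rho)^k}.$$
Write $\ell=\tfrac12+i\mathbb R$ for the critical line. We work in $L^2(\ell;\tfrac{|ds|}{2\pi})$ with the scalar product
$$\langle u,v\rangle=\int_\ell\overline{u(s)}\,v(s)\,\frac{|ds|}{2\pi},$$
linear in the second factor, and with norm $\|\cdot\|$. The $x_{\rho,k}$ are square-integrable on $\ell$ (we check this in Section 6). Let $V$ be their linear span, $L$ its closure, and $I=\{(\rho,k):1\le k\le m_\rho\}$ the index set.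

Three words from Hilbert space theory are needed. A system $(x_i)_{i\in I}$ in a Hilbert space is **complete** if its closed linear span is the whole space. It is **minimal** if no $x_i$ lies in the closed span of the others. A **biorthogonal** (or **dual**) system is a family $(y_i)$ with $\langle y_i,x_{i'}\rangle=\delta_{i,i'}$. If such a family exists, then $(x_i)$ is minimal. If $(x_i)$ is complete and minimal, the dual family exists and is unique. For example, in $\mathbb R^2$ take $x_1=(1,0)$, $x_2=(1,1)$; then $y_1=(1,-1)$ and $y_2=(0,1)$. The two mixed systems $\{x_1,y_2\}$ and $\{y_1,x_2\}$ are again bases.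

Burnol, in "Two complete and minimal systems associated with the zeros of the Riemann zeta function", shows that $(x_{\rho,k})$ is complete and minimal in $L$ and that its dual system $(y_{\rho,k})\subset L$ is also complete in $L$. Suppose now that we keep some of the $x_{\rho,k}$ and replace all the others by the corresponding $y_{\rho,k}$. Is the mixed system still complete? If only finitely many vectors are replaced, or only finitely many are kept, the answer is yes, for reasons of pure linear algebra.

**Proposition 1.** Let $(x_i)_{i\in I}$ be complete and minimal in a Hilbert space $H$, with dual system $(y_i)$, and let $F\subset I$ be finite. Then $\{x_i\}_{i\notin F}\cup\{y_i\}_{i\in F}$ is complete. If $(y_i)$ is complete too, then $\{y_i\}_{i\notin F}\cup\{x_i\}_{i\in F}$ is complete.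

*Proof.* Consider the operator
$$Tg=g-\sum_{i\in F}\langle y_i,g\rangle x_i .$$
It is bounded, since the sum is finite. By biorthogonality $Tx_i=0$ for $i\in F$ and $Tx_i=x_i$ for $i\notin F$. So $T$ maps the span of all $x_i$ into the span of $\{x_i\}_{i\notin F}$. By continuity and completeness, $T$ maps $H$ into $X:=\overline{\mathrm{span}}\{x_i\}_{i\notin F}$. Let $g$ be orthogonal to the mixed system. Since $\langle y_i,g\rangle=0$ for $i\in F$, we have $g=Tg\in X$. Since also $g\perp X$, we get $g=0$. For the second claim exchange the roles of $(x_i)$ and $(y_i)$. $\square$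

What changes if infinitely many vectors are kept and infinitely many are replaced? The operator $T$ still makes sense on finite combinations of the $x_i$, but the proof used that it is bounded, and this can fail. The next section shows that then the conclusion can fail as well.

## 2. An abstract mixed system that misses one dimension

Let $H$ be a Hilbert space with orthonormal basis $e_0,u_1,u_2,\dots,v_1,v_2,\dots$. For $n,m\ge1$ put
$$x_n=u_n,\qquad x'_m=v_m+e_0-\sum_{n\le m}u_n,\qquad y_n=u_n+e_0-\sum_{m<n}v_m,\qquad y'_m=v_m .$$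
These systems are biorthogonal. Indeed $\langle y_n,x_{n'}\rangle=\delta_{n,n'}$, $\langle y'_m,x_n\rangle=0$ and $\langle y'_m,x'_{m'}\rangle=\delta_{m,m'}$ are immediate. In $\langle y_n,x'_m\rangle$ the vector $e_0$ contributes $1$, the $u$'s contribute $-1$ if $n\le m$, and the $v$'s contribute $-1$ if $m<n$. Exactly one of the last two cases occurs, so the total is $0$.

The system $\{x_n\}\cup\{x'_m\}$ is complete. If $z$ is orthogonal to it, then $z\perp u_n$ for all $n$, so $z=z_0e_0+\sum_m z_mv_m$ and $0=\langle x'_m,z\rangle=z_m+z_0$. Since $\sum|z_m|^2<\infty$, we get $z_0=0$ and $z=0$. In the same way $\{y_n\}\cup\{y'_m\}$ is complete: $z\perp v_m$ for all $m$ and $0=\langle y_n,z\rangle=z_n+z_0$, where $z_n$ is now the coefficient of $u_n$.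

But the mixed system $\{x_n\}\cup\{y'_m\}=\{u_n\}\cup\{v_m\}$ spans exactly the orthogonal complement of $e_0$, which has codimension $1$.

The operator $T$ of Proposition 1, defined on finite combinations by $Tx'_m=0$ and $Tx_n=x_n$, is indeed unbounded here. The vectors
$$\frac1M\sum_{m\le M}\Big(x'_m+\sum_{n\le m}u_n\Big)=e_0+\frac1M\sum_{m\le M}v_m$$
converge to $e_0$. Their images under $T$ are $\sum_{n\le M}\frac{M-n+1}{M}u_n$, with squared norm $\frac1{M^2}\sum_{j\le M}j^2=\frac{(M+1)(2M+1)}{6M}\to\infty$.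

So completeness and minimality of $(x_{\rho,k})$ and completeness of $(y_{\rho,k})$ cannot decide our question. We have to use that $L$ consists of analytic functions related to $\zeta$.

## 3. Admissible sets and the statements

A subset $\Sigma\subset I$ is **admissible** if $\Sigma=\{(\rho,k):1\le k\le k_\Sigma(\rho)\}$ for some function $\rho\mapsto k_\Sigma(\rho)\in\{0,1,\dots,m_\rho\}$, otherwise arbitrary. So at each zero we keep an initial segment of the $x_{\rho,1},\dots,x_{\rho,m_\rho}$. At a simple zero both subsets of $\{1\}$ are allowed. At a double zero (if there is one) the choices $\emptyset,\{1\},\{1,2\}$ are allowed and $\{2\}$ is not.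

For admissible $\Sigma$ let $\mathcal Z_\Sigma$ consist of the $x_{\rho,k}$ with $1\le k\le k_\Sigma(\rho)$ and the $y_{\rho,k}$ with $k_\Sigma(\rho)<k\le m_\rho$. Equivalently, the latter may be replaced by the evaluators $g\mapsto g^{(j)}(\rho)$, $0\le j<m_\rho-k_\Sigma(\rho)$, regarded as vectors of $L$ through the Riesz theorem; we prove this in Section 6. For instance, at a simple zero we shall find $\langle y_{\rho,1},g\rangle=g(\rho)/\zeta'(\rho)$.

Burnol's Theorem 1 in "On the system of the functions $\zeta(s)/(s-\rho)^k$" (arXiv:1106.4751, 2011) says that the closed span of $\mathcal Z_\Sigma$ has codimension at most $1$ in $L$, for every admissible $\Sigma$. The question left open there is whether codimension $1$ can occur. It cannot. The proof does not use the bound on the codimension, and it assumes nothing about the location or the multiplicities of the zeros.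

**Theorem A.** For every admissible $\Sigma$, $\mathcal Z_\Sigma$ is complete in $L$. Equivalently, with $X_\Sigma:=\overline{\mathrm{span}}\{x_{\rho,k}:(\rho,k)\in\Sigma\}$, one has the orthogonal decomposition $L=X_\Sigma\oplus\overline{\mathrm{span}}\{y_{\rho,k}:(\rho,k)\in I\setminus\Sigma\}$.

**Theorem B.**

1. (Parseval formula) Let $f,g\in L$, and suppose that for all but finitely many $\rho$ the numbers $\sum_{k=l}^{m_\rho}\langle y_{\rho,k},g\rangle\langle f,x_{\rho,k-l+1}\rangle$ $(1\le l\le m_\rho)$ all vanish. Then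
$$\langle f,g\rangle=\sum_\rho\sum_{k=1}^{m_\rho}\langle f,x_{\rho,k}\rangle\langle y_{\rho,k},g\rangle,$$
where all but finitely many of the inner sums are $0$.
2. (Non-admissible $\Sigma$) Let $\Sigma\subset I$ be such that, for all but finitely many $\rho$, $\{k:(\rho,k)\in\Sigma\}$ is an initial segment (possibly empty) of $\{1,\dots,m_\rho\}$. Then $\{x_{\rho,k}\}_{(\rho,k)\in\Sigma}\cup\{y_{\rho,k}\}_{(\rho,k)\in I\setminus\Sigma}$ is complete in $L$. In particular, if all but finitely many zeros are simple, this holds for every $\Sigma\subset I$.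
3. (Spectral synthesis) Every $g\in L$ lies in the closed span of the $x_{\rho,k}$ with $k\le$ (order of the pole of $g/\zeta$ at $\rho$). Fix $w_0\ne1$ with $\operatorname{Re}w_0\ne\frac12$, $\zeta(w_0)\ne0$. The closed subspaces of $L$ invariant under the bounded operator $R(w_0):g\mapsto\frac1{s-w_0}\big(g(s)-\frac{g(w_0)}{\zeta(w_0)}\zeta(s)\big)$ are exactly the $X_\Sigma$ with $\Sigma$ admissible, and distinct $\Sigma$ give distinct subspaces.

## 4. A Parseval sum written as a sum of residues

The first thing to try is an expansion. If $g=\sum c_{\rho,k}x_{\rho,k}$ is a finite sum, then $c_{\rho,k}=\langle y_{\rho,k},g\rangle$, hence for all $f\in L$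
$$\langle f,g\rangle=\sum_{\rho,k}\langle f,x_{\rho,k}\rangle\langle y_{\rho,k},g\rangle\qquad(g\in V).\tag{1}$$
Suppose (1) held for all $g\in L$. If $g\perp\mathcal Z_\Sigma$, take $f=g$: in every term one of the two factors vanishes, so $\|g\|^2=0$ and we are done. The trouble is the passage from $V$ to its closure. In Section 2 the analogue of (1) with $f=g=e_0$ has all terms on the right equal to zero, while $\|e_0\|^2=1$. So the formula can fail for a limit of finite sums, even when the right side converges trivially.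

What analytic object produces the right side of (1)? For $w\notin\ell$, $w\neq1$, $\zeta(w)\ne0$, consider the divided difference
$$R(w)g(s)=\frac1{s-w}\Big(g(s)-\frac{g(w)}{\zeta(w)}\zeta(s)\Big).$$
For $g=x_{\rho,k}$ put $a=s-\rho$, $b=w-\rho$. Since $g(w)/\zeta(w)=b^{-k}$,
$$R(w)x_{\rho,k}=\zeta(s)\frac{a^{-k}-b^{-k}}{a-b}=-\zeta(s)\sum_{i=0}^{k-1}a^{i-k}b^{-1-i}=-\sum_{j=1}^k(w-\rho)^{-(k-j+1)}x_{\rho,j}.\tag{2}$$
In particular $\langle f,R(w)x_{\rho,1}\rangle=-\langle f,x_{\rho,1}\rangle/(w-\rho)$. For general $k$, $w\mapsto\langle f,R(w)x_{\rho,k}\rangle$ is a rational function with residue $-\langle f,x_{\rho,k}\rangle$ at $\rho$ (the term $j=k$). So for $g\in V$ the function $S_{f,g}(w)=\langle f,R(w)g\rangle$ is rational, and the sum of its residues is minus the right side of (1).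

For arbitrary $f,g\in L$ we shall define $S_{f,g}$ by the same integral and answer three questions. What are its poles? If there are only finitely many, is it rational? And is the coefficient of $1/w$ at infinity equal to $-\langle f,g\rangle$? The last question is the delicate one. Written out,
$$S_{f,g}(w)=\int_\ell\frac{\overline fg}{s-w}\frac{|ds|}{2\pi}-\frac{g(w)}{\zeta(w)}\int_\ell\frac{\overline f\zeta}{s-w}\frac{|ds|}{2\pi}.$$
As $w=x\to+\infty$ the first term is $\sim-\langle f,g\rangle/x$ (when $\langle f,g\rangle\neq 0$), and we need that the second term does not contribute a multiple of $1/x$. The idea is that a contribution of this kind would force $g(x)$ to be too large on the positive real axis for an element of a Hardy space.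

## 5. The classical facts we use

The functional equation is $\zeta(s)=\chi(s)\zeta(1-s)$ with $\chi(s)=2^s\pi^{s-1}\sin(\pi s/2)\Gamma(1-s)$. Then $\chi(s)\chi(1-s)=1$. On $\ell$ we have $1-s=\bar s$ and $\chi(\bar s)=\overline{\chi(s)}$, so $|\chi|=1$ there.

About $\zeta$ we use three estimates. The first two are in Titchmarsh, *The Theory of the Riemann Zeta-function*, Ch. V and Ch. VII.

- (Z1) $\zeta(\sigma+it)=O(|t|^{1/3})$ uniformly for $\sigma\ge\frac12$, $|t|\ge1$. In particular $\zeta/s\in L^2(\ell)$. (The convexity estimate even gives $O_\varepsilon(|t|^{1/4+\varepsilon})$.)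
- (Z2) $\int_0^T|\zeta(\frac12+it)|^2dt=O(T\log T)$ for $T\ge2$ (Hardy–Littlewood).
- (Z3) $(s-1)\zeta(s)$ is entire and $|(s-1)\zeta(s)|\le e^{C\lambda(s)}$ with $\lambda(s):=(2+|s|)\log(2+|s|)$.

The **Hardy space** $H^2$ consists of the functions $h$ holomorphic in $\operatorname{Re}s>\frac12$ whose $L^2$ norms on vertical lines are bounded. Through boundary values it is a closed subspace of $L^2(\ell)$. For example $1/s\in H^2$. By Paley–Wiener, every $h\in H^2$ has the form $h(\frac12+a)=\int_0^\infty\varphi(u)e^{-au}du$ for $\operatorname{Re}a>0$, with $\|\varphi\|_{L^2(0,\infty)}=\|h\|$ (for $1/s$, $\varphi(u)=e^{-u/2}$). Cauchy–Schwarz and Plancherel give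
$$|h(w)|\le\frac{\|h\|}{\sqrt{2\operatorname{Re}w-1}}\ \ (\operatorname{Re}w>\tfrac12),\qquad\sup_{\sigma>1/2}\int|h(\sigma+it)|^2\frac{dt}{2\pi}=\|h\|^2.\tag{3}$$

Finally, Hilbert's inequality: for $\varphi\in L^2(0,\infty)$,
$$\iint\frac{|\varphi(u)\varphi(v)|}{u+v}\,du\,dv\le\pi\|\varphi\|^2 .$$
To see it, use $|\varphi(u)\varphi(v)|\le\frac12\big(|\varphi(u)|^2\sqrt{u/v}+|\varphi(v)|^2\sqrt{v/u}\big)$ and $\int_0^\infty\frac{\sqrt{u/v}}{u+v}dv=\int_0^\infty\frac{dt}{\sqrt t(1+t)}=\pi$.

## 6. Elements of $L$ as meromorphic functions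

**Step 1: a symmetry of $L$.** The purpose is to transfer information from the right half-plane to the left one. Put $(Ju)(s)=\chi(s)u(1-s)$ on $L^2(\ell)$. It is a linear isometry, because $s\mapsto1-s$ reflects $\ell$ and $|\chi|=1$, and $J^2=1$ because $\chi(s)\chi(1-s)=1$. By the functional equation $m_{1-\rho}=m_\rho$ and
$$Jx_{\rho,k}(s)=\frac{\chi(s)\zeta(1-s)}{(1-s-\rho)^k}=(-1)^kx_{1-\rho,k}(s).$$
So $JV\subset V$ and $J(L)\subset L$.

**Step 2: elements of $V$ are in $H^2$ up to a unimodular factor.** Since $k\le m_\rho$, $x_{\rho,k}$ is holomorphic except for a simple pole at $1$, so $\frac{s-1}sx_{\rho,k}$ is holomorphic in $\operatorname{Re}s>0$. In the strip $\frac12\le\sigma\le2$ it is bounded on compact sets and, by (Z1), $O(|t|^{1/3}|t|^{-1})=O(|t|^{-2/3})$ as $|t|\to\infty$. For $\sigma\ge2$ it is $O(1/|s-\rho|)$, since $\zeta$ is bounded there, $|\frac{s-1}s|\le1$ and $|s-\rho|\ge1$. So its $L^2$ norms on the lines $\operatorname{Re}s=\sigma\ge\frac12$ are bounded, and it lies in $H^2$. (In particular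 $x_{\rho,k}\in L^2(\ell)$.) As $|\frac{s-1}s|=1$ on $\ell$, for $u\in V$ the functions
$$h=\tfrac{s-1}s\,u,\qquad\tilde h=\tfrac{s-1}s\,Ju$$
belong to $H^2$ and have norm $\|u\|$. Moreover $(s-1)u$ is entire, $u(-2n)=0$ for $n\ge1$ (since $\zeta(-2n)=0$), and $u(s)=\chi(s)(Ju)(1-s)$.

**Step 3: local bounds on $V$.** The purpose is to control $u$ on any compact set by $\|u\|$. From $\tilde h(1-s)=\frac{s}{s-1}(Ju)(1-s)$ we get
$$(s-1)u(s)=s\,h(s)\ (\operatorname{Re}s\ge\tfrac12),\qquad(s-1)u(s)=(s-1)^2\,\frac{\chi(s)}s\,\tilde h(1-s)\ (\operatorname{Re}s\le\tfrac12).\tag{4}$$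
The function $\chi(s)/s$ is holomorphic in $\operatorname{Re}s<1$: the poles of $\Gamma(1-s)$ are at $1,2,\dots$, and $\sin(\pi s/2)$ vanishes at $0$. On a rectangle $|\sigma|\le B$, $|t|\le A$ the explicit factors in (4) are bounded. So (3) gives $\int_{|t|\le A}|(s-1)u(s)|^2dt\le C_{A,B}\|u\|^2$ for each $\sigma\in[-B,B]$. Integrating in $\sigma$ and using $|F(z)|^2\le\frac1\pi\iint_{|s-z|<1}|F|^2$ for entire $F$, we obtain $\sup_K|(s-1)u(s)|\le C_K\|u\|$ for every compact $K\subset\mathbb C$.

**Step 4: passage to the limit.** Let $g\in L$ and $V\ni u_n\to g$. By Step 3 the entire functions $(s-1)u_n$ converge locally uniformly. The limit agrees with $(s-1)g$ almost everywhere on $\ell$. So $(s-1)g$ extends to an entire function, with $\sup_K|(s-1)g|\le C_K\|g\|$ and $g(-2n)=0$ for $n\ge1$. From now on $g$ denotes this meromorphic function. The functions $\frac{s-1}su_n\in H^2$ converge in $L^2(\ell)$, and by (3) also pointwise in $\operatorname{Re}s>\frac12$. Hence $h:=\frac{s-1}sg\in H^2$ with $\|h\|=\|g\|$. Finally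 $Jg\in L$, and $Ju_n\to Jg$ gives $g(w)=\chi(w)(Jg)(1-w)$ as meromorphic functions. Applying (3) to $\frac{s-1}sg$ and to $\frac{s-1}sJg$ we get
$$|g(w)|\le\Big|\frac w{w-1}\Big|\frac{\|g\|}{\sqrt{2\operatorname{Re}w-1}}\ (\operatorname{Re}w>\tfrac12),\qquad|g(w)|\le|w-1|\Big|\frac{\chi(w)}w\Big|\frac{\|g\|}{\sqrt{1-2\operatorname{Re}w}}\ (\operatorname{Re}w<\tfrac12).\tag{5}$$
For $\operatorname{Re}w\ge2$ we have $|\zeta(w)|\ge1-\sum_{n\ge2}n^{-2}=2-\zeta(2)>0$ and $|w/(w-1)|\le2$. Also $(g/\zeta)(w)=(Jg/\zeta)(1-w)$. So (5) for $g$ and $Jg$ gives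
$$|g/\zeta|\le C\|g\|\quad\text{on }\operatorname{Re}w\ge2\text{ and on }\operatorname{Re}w\le-1.\tag{6}$$

**Step 5: the dual vectors are the principal parts of $g/\zeta$.** The quotient $g/\zeta$ is regular at $1$ (at most a simple pole divided by a simple pole) and at the simple zeros $-2n$ of $\zeta$ (where $g$ vanishes). So its poles are among the non-trivial zeros $\rho$, with order at most $m_\rho$. Let $\sum_{k=1}^{m_\rho}a_{\rho,k}(g)(w-\rho)^{-k}$ be the principal part at $\rho$. Writing $a_{\rho,k}(g)$ as a contour integral over a small circle and using the local bounds of Step 4, we see that $a_{\rho,k}$ is a continuous linear functional on $L$. Since $x_{\rho',k'}/\zeta=(s-\rho')^{-k'}$, we have $a_{\rho,k}(x_{\rho',k'})=\delta_{(\rho,k),(\rho',k')}$. By the Riesz theorem and the uniqueness of the dual system,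
$$a_{\rho,k}(g)=\langle y_{\rho,k},g\rangle.\tag{7}$$

To compare with the evaluators, let $m=m_\rho$ and write $\zeta(s)=(s-\rho)^m\sum_{i\ge0}c_i(s-\rho)^i$ with $c_0\ne0$. Multiplying $g/\zeta$ by $\zeta$ gives
$$\frac{g^{(j)}(\rho)}{j!}=\sum_{i=0}^jc_{j-i}\,a_{\rho,m-i}(g)\qquad(0\le j<m).\tag{8}$$
The functionals on the left are continuous on $L$ by the local bounds and Cauchy's formula, and they are the usual derivatives on the $x_{\rho',k'}$. The system (8) is triangular with diagonal entries $c_0\ne0$. Therefore $g\perp y_{\rho,m},\dots,y_{\rho,k+1}$ if and only if $g(\rho)=g'(\rho)=\dots=g^{(m-k-1)}(\rho)=0$, which justifies the replacement by evaluators in Section 3. At a simple zero, (8) reads $g(\rho)=\zeta'(\rho)\langle y_{\rho,1},g\rangle$. At a double zero it reads $g(\rho)=c_0a_{\rho,2}$, $g'(\rho)=c_0a_{\rho,1}+c_1a_{\rho,2}$.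

## 7. The function $S_{f,g}$ and its principal parts

For $f,g\in L$ and $w\notin\ell$ put
$$C_{f,g}(w)=\int_\ell\frac{\overline{f(s)}g(s)}{s-w}\frac{|ds|}{2\pi},\quad C_{f,\zeta}(w)=\int_\ell\frac{\overline{f(s)}\zeta(s)}{s-w}\frac{|ds|}{2\pi},\quad S_{f,g}=C_{f,g}-\frac g\zeta\,C_{f,\zeta}.\tag{9}$$
Let $d=d(w)=|\operatorname{Re}w-\frac12|$. For $s\in\ell$ we have $|s-w|\ge d$, so $|s|\le|s-w|+|w|\le|s-w|(1+|w|/d)$. By Cauchy–Schwarz,
$$|C_{f,g}(w)|\le\frac{\|f\|\|g\|}d,\qquad|C_{f,\zeta}(w)|\le\Big(1+\frac{|w|}d\Big)\|f\|\,\|\zeta/s\|.\tag{10}$$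

**Lemma 2.** $S_{f,g}$ extends to a meromorphic function on $\mathbb C$ with poles only at non-trivial zeros, and $\zeta S_{f,g}$ is holomorphic on $\mathbb C\setminus\{1\}$. With $m=m_\rho$ and $b_j:=\langle f,x_{\rho,j+1}\rangle$, the principal part of $S_{f,g}$ at $\rho$ is
$$-\sum_{l=1}^m(w-\rho)^{-l}\sum_{k=l}^ma_{\rho,k}(g)\,b_{k-l}.\tag{11}$$

For a double zero the coefficients in (11) are $-a_{\rho,2}b_0$ (for $l=2$) and $-(a_{\rho,1}b_0+a_{\rho,2}b_1)$ (for $l=1$).

*Proof.* **Step 1: away from $\ell$.** Both $C_{f,g}$ and $C_{f,\zeta}$ are holomorphic off $\ell$, and by Section 6 the poles of $g/\zeta$ are among the $\rho$. So off $\ell$ the function $S_{f,g}$ has poles only at non-trivial zeros, and $\zeta S_{f,g}=\zeta C_{f,g}-gC_{f,\zeta}$ is holomorphic except possibly at $1$. If $\rho\notin\ell$, the Taylor coefficients of $C_{f,\zeta}$ at $\rho$ are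
$$\frac{C_{f,\zeta}^{(j)}(\rho)}{j!}=\int_\ell\frac{\overline f\,\zeta}{(s-\rho)^{j+1}}\frac{|ds|}{2\pi}=b_j\qquad(0\le j<m).$$
Multiplying $\sum_ka_{\rho,k}(g)(w-\rho)^{-k}$ by $\sum_jb_j(w-\rho)^j$ and collecting the terms with $k-j=l\ge1$ gives (11).

**Step 2: continuation across $\ell$.** The two halves of $S_{f,g}$, to the left and to the right of $\ell$, must be glued. For $w\notin\ell$, $w\ne1$,
$$\zeta(w)S_{f,g}(w)=\int_\ell\overline{f(s)}\,G(s,w)\frac{|ds|}{2\pi},\qquad G(s,w)=\frac{\zeta(w)g(s)-g(w)\zeta(s)}{s-w}.$$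
The numerator $N(s,w)$ is holomorphic on $(\mathbb C\setminus\{1\})^2$ and vanishes on the diagonal. Near the diagonal $G(s,w)=\int_0^1\partial_sN(w+\tau(s-w),w)\,d\tau$, so $G$ is holomorphic on $(\mathbb C\setminus\{1\})^2$. Fix $w_0\in\ell$, $r=\frac18$, and let $|w-w_0|<r$; then $w\ne1$. The part of the integral over $|s-w_0|\le2r$ is holomorphic in $w$, because $f$ is continuous on $\ell$ and $G$ is holomorphic. The part over $|s-w_0|>2r$ equals
$$\zeta(w)\int_{|s-w_0|>2r}\frac{\overline fg}{s-w}\frac{|ds|}{2\pi}-g(w)\int_{|s-w_0|>2r}\frac{\overline f\zeta}{s-w}\frac{|ds|}{2\pi}.$$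
Here $|s-w|\ge r$ and $|s|\le C|s-w|$ with $C=C(w_0)$, so both integrals converge absolutely and are holomorphic in $|w-w_0|<r$. So there is one function, holomorphic in the disc, that equals $\zeta S_{f,g}$ on both sides of $\ell$. On overlapping discs these functions agree off $\ell$, hence everywhere. Thus $\zeta S_{f,g}$ is holomorphic on $\mathbb C\setminus\{1\}$, and $S_{f,g}$ is meromorphic on $\mathbb C$, with poles on $\ell$ only at zeros of $\zeta$.

**Step 3: the principal part at a zero on $\ell$.** Here $C_{f,\zeta}$ has no Taylor series at $\rho$, so we approach along $w=\rho+\varepsilon$, $\varepsilon\to0^+$. The functions $\overline fg$ and $\overline fx_{\rho,m}$ are integrable on $\ell$ and bounded near $\rho$, and $|s-w|=\sqrt{\varepsilon^2+|s-\rho|^2}$ on $\ell$. So $C_{f,g}(w)$ and $\int_\ell\overline fx_{\rho,m}(s-w)^{-1}\frac{|ds|}{2\pi}$ are $O(\log\frac1\varepsilon)$. Multiply the identity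
$$\frac1{s-w}=\sum_{j<m}\frac{(w-\rho)^j}{(s-\rho)^{j+1}}+\frac{(w-\rho)^m}{(s-\rho)^m(s-w)}$$
by $\overline f\zeta$ and integrate. This gives $C_{f,\zeta}(w)=\sum_{j<m}b_j\varepsilon^j+O(\varepsilon^m\log\frac1\varepsilon)$. Also $\frac g\zeta(w)=\sum_{k=1}^ma_{\rho,k}(g)\varepsilon^{-k}+O(1)$. In the product the terms with $k-j=l\ge1$ give the sum in (11), and everything else is $O(\log\frac1\varepsilon)$. Hence the difference between $S_{f,g}$ and (11) is meromorphic at $\rho$ and $O(\log\frac1\varepsilon)$ along the ray. A pole would force growth at least like $\varepsilon^{-1}$, so the difference is holomorphic at $\rho$. $\square$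

## 8. Finitely many poles force a rational function

We need to know how small $C_{f,\zeta}(x)$ is for large real $x$. By Cauchy–Schwarz, $|C_{f,\zeta}(x)|\le\|f\|\,B(x)^{1/2}$ with $B(x):=\|\zeta/(s-x)\|^2$.

**Lemma 3.** For $x\ge2$, $B(x)\le C\,\dfrac{\log x}x$.

*Proof.* Put $a=x-\frac12\ge\frac32$ and $I(t)=\int_0^t|\zeta(\frac12+iv)|^2dv$. By (Z2), $I(t)\le C(1+t)\log(2+t)$ for $t\ge0$. Since $|\zeta(\frac12-it)|=|\zeta(\frac12+it)|$, $B(x)=\frac1\pi\int_0^\infty|\zeta(\frac12+it)|^2(a^2+t^2)^{-1}dt$. Integrate by parts (the boundary terms vanish) and substitute $t=au$: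
$$\int_0^\infty\frac{|\zeta(\frac12+it)|^2}{a^2+t^2}dt=\int_0^\infty I(t)\frac{2t\,dt}{(a^2+t^2)^2}\le\frac Ca\int_0^\infty\Big(\frac1a+u\Big)\log(2+au)\frac{2u\,du}{(1+u^2)^2}.$$
Since $2+au\le(2+a)(1+u)$, we have $\log(2+au)\le\log(2+a)+\log(1+u)$. Also $1/a\le\frac23$, and the integrals $\int_0^\infty(1+u)(1+\log(1+u))\frac{2u\,du}{(1+u^2)^2}$ converge. So the right side is at most $C'(1+\log a)/a$. As $a\ge\frac34x$ and $x\ge2$, this is at most $C''\log x/x$. $\square$

**Lemma 4.** If $S_{f,g}$ has only finitely many poles, it is a rational function vanishing at $\infty$.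

*Proof.* We may assume $S:=S_{f,g}\not\equiv0$. The plan is to bound a numerator, divide to see that $S$ has finite order apart from its poles, and then use that $S$ grows at most linearly outside a vertical strip. Constants may depend on $f$ and $g$.

**Step 1: growth of the numerator.** Let $Q(w)=(w-1)\zeta(w)$ and $P=QS$. By Lemma 2, and since $S$ is regular at $1$, $P$ is entire. Off $\ell$,
$$P=Q\,C_{f,g}-(w-1)g\,C_{f,\zeta}.$$
For $\operatorname{Re}w\le\frac12$ we have $|2^w\pi^{w-1}|\le C$, $|\sin(\pi w/2)/w|\le Ce^{\pi|w|/2}$ and $|\Gamma(1-w)|\le\Gamma(1-\operatorname{Re}w)\le e^{C\lambda(w)}$, so $|\chi(w)/w|\le e^{C\lambda(w)}$. By (5), in either half-plane $|(w-1)g(w)|\le e^{C\lambda(w)}d^{-1/2}$. Together with (Z3), (10) and $1+|w|/d\le(1+|w|)(1+1/d)$ we obtain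
$$\log|P(w)|\le C\lambda(w)+C\log^+\frac1{d(w)}\qquad(w\notin\ell).$$
To remove the singular term, use that $\log|P|$ is subharmonic: $\log|P(w)|$ is at most its average over the disc $|z-w|<1$. The integral of $\log^+(1/d)$ over this disc is at most $2\int_{-1}^1\log\frac1{|x|}dx=4$, and $\lambda(z)\le C\lambda(w)$ in the disc. So $\log|P(w)|\le C'\lambda(w)$ for all $w\in\mathbb C$.

**Step 2: growth of $S$ times a polynomial.** Let $p\ne0$ be a polynomial such that $F:=pS=pP/Q$ is entire. We bound $F$ although we divide by $Q$, which has zeros. Let $r\geq1$, $R=2r$. The Poisson kernel of the disc of radius $R$ is at most $\frac{R+r}{R-r}=3$ on $|z|\le r$, so by subharmonicity of $\log^+|F|$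
$$\max_{|z|\le r}\log|F(z)|\le\frac3{2\pi}\int_0^{2\pi}\log^+|F(Re^{i\theta})|\,d\theta\le\frac3{2\pi}\int_0^{2\pi}\Big(\log^+|pP|+\log^+\frac1{|Q|}\Big)d\theta,$$
with arguments $Re^{i\theta}$. Since $\log^+\frac1{|Q|}=\log^+|Q|-\log|Q|$, and Jensen's formula gives $\frac1{2\pi}\int\log|Q(Re^{i\theta})|d\theta\ge\log|Q(0)|=\log\frac12$ (because $Q(0)=-\zeta(0)=\frac12$), Step 1 and (Z3) yield $\log|F(z)|\le C(2+r)\log(2+r)$ for $|z|\le r$. So $F$ has order at most $1$.

**Step 3: polynomial growth.** On $\operatorname{Re}w\ge2$ and on $\operatorname{Re}w\le-1$ we have $d\ge\frac32$, so (6) and (10) give $|S(w)|\le C(1+|w|)$. Let $N=1+\deg p$. The function $F(w)/(w+5)^N$ is holomorphic and of finite order in the strip $-1\le\operatorname{Re}w\le2$, and bounded on its boundary. By Phragmén–Lindelöf it is bounded in the strip. So $|F(w)|\le C(1+|w|)^N$ on $\mathbb C$. Hence $F$ is a polynomial and $S=F/p$ is rational.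

**Step 4: the value at infinity.** As $x\to+\infty$, $C_{f,g}(x)\to0$ by (10), $\frac g\zeta(x)$ is bounded by (6), and $|C_{f,\zeta}(x)|\le\|f\|B(x)^{1/2}\to0$ by Lemma 3. So $S(x)\to0$. $\square$

## 9. The residue at infinity and the size of $g$ on the real axis

Now let $S_{f,g}$ have finitely many poles. By Lemma 4 it is $\Lambda/w+O(w^{-2})$ at $\infty$, with $\Lambda$ the sum of its residues. We want $\Lambda=-\langle f,g\rangle$, so by (9) we need
$$x\,\frac{g(x)}{\zeta(x)}\,C_{f,\zeta}(x)\longrightarrow0 .$$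
Pointwise estimates do not quite suffice. By (5), $g(x)=O(x^{-1/2})$, and by Lemma 3, $C_{f,\zeta}(x)=O((\log x/x)^{1/2})$. So the quantity is $O((\log x)^{1/2})$, which is not $o(1)$. However, we already know that this quantity has a limit, because the other two terms in (9), multiplied by $x$, have limits. So it is enough to have a bound for $g$ in mean square.

**Lemma 5.** For $g\in L$, $\int_2^\infty|g(x)|^2dx<\infty$.

*Proof.* With $h=\frac{s-1}sg\in H^2$ we have $|g(x)|=\frac x{x-1}|h(x)|\le2|h(x)|$ for $x\ge2$. With $\varphi$ as in the Paley–Wiener representation of $h$,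
$$\int_0^\infty|h(\tfrac12+a)|^2da\le\iint|\varphi(u)\varphi(v)|\int_0^\infty e^{-a(u+v)}da\,du\,dv=\iint\frac{|\varphi(u)\varphi(v)|}{u+v}du\,dv\le\pi\|\varphi\|^2<\infty$$
by Hilbert's inequality. $\square$

**Proposition 6.** If the principal part of $S_{f,g}$ vanishes at all but finitely many $\rho$, then
$$\langle f,g\rangle=\sum_\rho\sum_{k=1}^{m_\rho}\langle f,x_{\rho,k}\rangle\langle y_{\rho,k},g\rangle,$$
where all but finitely many of the inner sums vanish.

*Proof.* **Step 1: the sum of residues.** By Lemma 2, $S_{f,g}$ has finitely many poles, so Lemma 4 applies and $S_{f,g}(w)=\Lambda/w+O(w^{-2})$. By (11) with $l=1$ and (7), the residue at $\rho$ is $-\sum_k\langle y_{\rho,k},g\rangle\langle f,x_{\rho,k}\rangle$. It is $0$ for all but finitely many $\rho$, and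
$$\Lambda=-\sum_\rho\sum_{k=1}^{m_\rho}\langle f,x_{\rho,k}\rangle\langle y_{\rho,k},g\rangle.$$

**Step 2: the remaining term has a limit.** For $s\in\ell$ and $x\ge1$, $|x/(s-x)|\le x/(x-\frac12)\le2$, and $x/(s-x)\to-1$ as $x\to+\infty$. By dominated convergence $xC_{f,g}(x)\to-\langle f,g\rangle$. Hence
$$x\,\frac{g(x)}{\zeta(x)}\,C_{f,\zeta}(x)=x\big(C_{f,g}(x)-S_{f,g}(x)\big)\longrightarrow-\langle f,g\rangle-\Lambda=:\kappa.\tag{12}$$

**Step 3: the limit is zero.** Suppose $\kappa\ne0$; then $f\ne0$. For large $x$ the left side of (12) has modulus at least $|\kappa|/2$. Using $\zeta(x)\ge1$, $|C_{f,\zeta}(x)|\le\|f\|B(x)^{1/2}$ and Lemma 3, we get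
$$|g(x)|^2\ge\frac{|\kappa|^2}{4x^2\|f\|^2B(x)}\ge\frac c{x\log x},\qquad c>0,$$
for all large $x$. But $\int^\infty\frac{dx}{x\log x}=\infty$, which contradicts Lemma 5. So $\kappa=0$, that is, $\langle f,g\rangle=-\Lambda$. $\square$

By (11) and (7), the hypothesis of Proposition 6 is exactly that of Theorem B.1: the coefficient of $(w-\rho)^{-l}$ is $-\sum_{k=l}^{m_\rho}\langle y_{\rho,k},g\rangle\langle f,x_{\rho,k-l+1}\rangle$. So Theorem B.1 is proved.

## 10. Completeness of the mixed systems

Look first at a double zero and take $f=g\perp\mathcal Z_\Sigma$. If $k_\Sigma(\rho)=1$, then $a_{\rho,2}=0$ (from $y_{\rho,2}$) and $b_0=0$ (from $x_{\rho,1}$), so both coefficients $a_{\rho,2}b_0$ and $a_{\rho,1}b_0+a_{\rho,2}b_1$ vanish. For the non-admissible choice $\{2\}$ we know $b_1=0$ and $a_{\rho,1}=0$: the residue vanishes, but nothing controls $a_{\rho,2}b_0$. This is where admissibility enters, and it also explains why finitely many exceptions are harmless.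

**Proof of Theorem A.** Let $\Sigma$ be admissible and let $g\in L$ be orthogonal to $\mathcal Z_\Sigma$. (If the $y_{\rho,k}$ are replaced by evaluators, the condition is the same by (8).) By (7), $a_{\rho,k}(g)=0$ for $k>k_\Sigma(\rho)$, and $\langle g,x_{\rho,j}\rangle=0$ for $1\le j\le k_\Sigma(\rho)$. By (11), each coefficient in the principal part of $S_{g,g}$ at $\rho$ is minus a sum of terms $a_{\rho,k}(g)\langle g,x_{\rho,k-l+1}\rangle$ with $1\le l\le k$. If $k>k_\Sigma(\rho)$, the first factor is $0$. If $k\le k_\Sigma(\rho)$, then $1\le k-l+1\le k_\Sigma(\rho)$ and the second factor is $0$. So every term vanishes, and with it every principal part. Proposition 6 applies with $f=g$. Its right side consists of the terms with $l=1$, which vanish, so $\|g\|^2=0$. Thus $g=0$ and $\mathcal Z_\Sigma$ is complete.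

For the equivalent form, biorthogonality gives $X_\Sigma\perp\overline{\mathrm{span}}\{y_{\rho,k}\}_{(\rho,k)\in I\setminus\Sigma}$. The sum of two orthogonal closed subspaces is closed, so completeness says exactly that $L$ is their orthogonal sum. $\square$

Thus codimension $1$ never occurs.

**Proof of Theorem B.2.** Let $g\in L$ be orthogonal to the system. At each $\rho$ where $\{k:(\rho,k)\in\Sigma\}$ is an initial segment, the principal part of $S_{g,g}$ vanishes, by the argument just given. So it vanishes at all but finitely many $\rho$, and Proposition 6 applies with $f=g$. For each $(\rho,k)$, either $(\rho,k)\in\Sigma$ and $\langle g,x_{\rho,k}\rangle=0$, or $(\rho,k)\notin\Sigma$ and $\langle y_{\rho,k},g\rangle=0$. Hence $\|g\|^2=0$. If all but finitely many zeros are simple, the hypothesis holds for every $\Sigma$, since both subsets of $\{1\}$ are initial segments. $\square$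

## 11. Synthesis and the invariant subspaces of $R(w_0)$

For $g\in L$ let $K_\rho(g)\le m_\rho$ be the order of the pole of $g/\zeta$ at $\rho$ ($0$ if there is none), and let $\Sigma(g)=\{(\rho,k):1\le k\le K_\rho(g)\}$, an admissible set.

**Step 1: every $g$ is in the span of its own $x_{\rho,k}$.** We claim
$$g\in X_{\Sigma(g)}.\tag{13}$$
Let $f\in L$, $f\perp X_{\Sigma(g)}$. Every term $a_{\rho,k}(g)\langle f,x_{\rho,k-l+1}\rangle$ with $1\le l\le k$ is $0$: if $k>K_\rho(g)$ then $a_{\rho,k}(g)=0$, and if $k\le K_\rho(g)$ then $k-l+1\le K_\rho(g)$ and the second factor is $0$. So Proposition 6 applies and gives $\langle f,g\rangle=0$. As $f$ was arbitrary and $X_{\Sigma(g)}$ is closed, (13) follows. This is the first assertion of Theorem B.3.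

**Step 2: $R(w)$ acts on $L$ and preserves each $X_\Sigma$.** Let $w\ne1$, $w\notin\ell$, $\zeta(w)\ne0$. Since $|g(w)|\le C\|g\|$ by Section 6 and $\zeta/(s-w)\in L^2(\ell)$, the operator $R(w):L\to L^2(\ell)$ is bounded. By (2), $R(w)x_{\rho,k}$ is a combination of $x_{\rho,1},\dots,x_{\rho,k}$. So $R(w)L\subset L$, and $R(w)X_\Sigma\subset X_\Sigma$ for every admissible $\Sigma$. Moreover, by (9),
$$\langle f,R(w)g\rangle=S_{f,g}(w).\tag{14}$$

**Step 3: from one $w_0$ to all nearby $w$.** A subspace invariant under $R(w_0)$ should be invariant under $R(w)$ for $w$ near $w_0$, so that (14) gives information on an open set. Write $R(w)g=\zeta\cdot Q_w(g/\zeta)$ with $Q_wp(s)=\frac{p(s)-p(w)}{s-w}$. This identity holds for the meromorphic functions, since both sides agree on $\ell$. Using $\frac{w-v}{(s-v)(s-w)}=\frac1{s-w}-\frac1{s-v}$ we get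
$$(w-v)Q_wQ_vp(s)=\big(p(s)-p(v)\big)\Big(\frac1{s-w}-\frac1{s-v}\Big)-\frac{p(w)-p(v)}{s-w}=Q_wp(s)-Q_vp(s).$$
Hence $R(w)-R(w_0)=(w-w_0)R(w)R(w_0)$, that is, $R(w)\big(1-(w-w_0)R(w_0)\big)=R(w_0)$. For $|w-w_0|$ small the Neumann series gives
$$R(w)=\sum_{n\ge0}(w-w_0)^nR(w_0)^{n+1}.$$

**Step 4: an invariant subspace contains the $x_{\rho,j}$ of each of its elements.** Let $N\subset L$ be closed and $R(w_0)$-invariant, $g\in N$, and $f\in L$ with $f\perp N$. By Step 3, $R(w)g\in N$ for $w$ near $w_0$. So $S_{f,g}(w)=0$ there by (14). Since $\zeta S_{f,g}$ is holomorphic on the connected set $\mathbb C\setminus\{1\}$ (Lemma 2), $S_{f,g}\equiv0$. Fix $\rho$ with $K=K_\rho(g)\ge1$. By (11),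
$$\sum_{k=l}^Ka_{\rho,k}(g)\,b_{k-l}=0\qquad(1\le l\le K).$$
For $l=K$ this is $a_{\rho,K}(g)b_0=0$, and $a_{\rho,K}(g)\ne0$, so $b_0=0$. For $l=K-1$ it is $a_{\rho,K-1}(g)b_0+a_{\rho,K}(g)b_1=0$, so $b_1=0$. Continuing down to $l=1$ we get $b_0=\dots=b_{K-1}=0$, that is, $f\perp x_{\rho,1},\dots,x_{\rho,K}$. Since $f\in L\ominus N$ was arbitrary and $N$ is closed, $x_{\rho,j}\in N$ for $1\le j\le K_\rho(g)$. So $X_{\Sigma(g)}\subset N$.

**Step 5: the classification.** Put $\Sigma=\bigcup_{g\in N}\Sigma(g)$. It is admissible, with $k_\Sigma(\rho)=\max_{g\in N}K_\rho(g)$. By Step 4, $X_\Sigma\subset N$. By (13), every $g\in N$ lies in $X_{\Sigma(g)}\subset X_\Sigma$. So $N=X_\Sigma$. Conversely, each $X_\Sigma$ with $\Sigma$ admissible is invariant by Step 2.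

**Step 6: distinct $\Sigma$ give distinct subspaces.** If $\Sigma\ne\Sigma'$ are admissible, then, after exchanging them if necessary, there is $(\rho,k)\in\Sigma\setminus\Sigma'$. The vector $y_{\rho,k}$ is orthogonal to $X_{\Sigma'}$ but not to $x_{\rho,k}\in X_\Sigma$. So $X_\Sigma\ne X_{\Sigma'}$, and Theorem B.3 is proved. $\square$
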